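\title{Symmetric random walks without the strong ratio-limit property}

\begin{abstract}
A random walk on a group has the strong ratio-limit property if $P^n(x,y)/P^n(e,y)$ converges for all $x,y$. We show that this property can fail for a finitely supported, admissible, aperiodic random walk on a finitely generated group, even a symmetric one. The examples are free products $(F/K\times\mathbb Z^5)*(F/L\times\mathbb Z^5)$, where $F$ is free of rank two, and failure is generic in a compact space of pairs $(K,L)$. For generic pairs we determine the set of limit points of an averaged ratio: it is an explicit interval of length at least $8/15$. Continuum many pairwise non-isomorphic groups occur.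
\end{abstract}

\section{Introduction}

\subsection{The question}

Let $\Gamma$ be a finitely generated group with identity $e$ and let $\mu$ be a probability measure on $\Gamma$. The random walk determined by $\mu$ moves from $x$ to $xy$ with probability $\mu(y)$; its $n$-step transition probabilities are $P^n(x,y)=\mu^{*n}(x^{-1}y)$. We consider measures that satisfy
\begin{itemize}
\item[(i)] \emph{finite support};
\item[(ii)] \emph{admissibility}: the support of $\mu$ generates $\Gamma$ as a semigroup;
\item[(iii)] \emph{aperiodicity}: $P^n(e,e)>0$ for all sufficiently large $n$.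
\end{itemize}
Given $y\in\Gamma$, (ii) provides $k$ with $P^k(e,y)>0$, and then $P^n(e,y)\ge P^{n-k}(e,e)P^k(e,y)>0$ for all large $n$ by (iii). The walk has the \emph{strong ratio-limit property} (SRLP) if for all $x,y\in\Gamma$ the limit
\[
H(x,y)=\lim_{n\to\infty}\frac{P^n(x,y)}{P^n(e,y)}
\]
exists.

The number $H(x,y)$ measures how much easier it is to be at $y$ at a late time when starting from $x$ than when starting from $e$. For $y=e$ it describes long loops: conditioned on being back at $e$ at time $n+1$, the walk makes its first step to $x$ with probability $\mu(x)P^n(x,e)/P^{n+1}(e,e)$. If the limits $H(x,e)$ exist, then $P^{n+1}(e,e)/P^n(e,e)=\sum_x\mu(x)P^n(x,e)/P^n(e,e)$ converges, necessarily to $\rho=\limsup_nP^n(e,e)^{1/n}$, and so the first step of a long loop has a limiting law $\mu(x)H(x,e)/\rho$.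

In the simplest cases the limits exist. On a finite group $P^n(x,y)\to1/|\Gamma|$, so $H\equiv1$. On $\mathbb Z$, let $\mu(1)=p^2$, $\mu(0)=2pq$, $\mu(-1)=q^2$ with $p+q=1$ and $p,q>0$. Then $\mu^{*n}(j)=\binom{2n}{n+j}p^{n+j}q^{n-j}$, and $\binom{2n}{n+j}/\binom{2n}{n}\to1$ for fixed $j$, so $H(x,y)=(q/p)^x$. The property is known to hold for random walks on nilpotent groups, for symmetric random walks on amenable groups, for symmetric random walks on non-elementary hyperbolic groups, and for certain large classes of random walks on relatively hyperbolic groups. We take the following question from the paper of Dor-On, Dussaule and Gekhtman \cite{DDG}: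
\begin{quote}
\emph{Does SRLP hold for every finitely generated group $\Gamma$ and every probability measure $\mu$ on $\Gamma$ satisfying \textup{(i)--(iii)}?}
\end{quote}
One is tempted to answer yes, at least for symmetric $\mu$. If $\mu$ is symmetric and $\mu(e)>0$, the spectral theorem shows on any group that the ratios $P^n(x,e)/P^n(e,e)$ are bounded and change by $o(1)$ when $n$ is replaced by $n+1$ (Lemma~\ref{lem:slow}), so no short-period oscillation is possible. But a slowly varying sequence need not converge. We show that the answer is no, already for symmetric $\mu$: the ratios can drift back and forth forever, at a slower and slower pace.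

\subsection{The walks and the results}\label{sec:results}

Let $F$ be the free group on $s,t$, let $\nu$ be the uniform measure on $\{e,s^{\pm1},t^{\pm1}\}$, and let $\lambda$ be the measure on $\mathbb Z$ with $\lambda(0)=\frac12$, $\lambda(\pm1)=\frac14$. For a normal subgroup $K\lhd F$ put
\[
A_K=F/K\times\mathbb Z^5,\qquad \mu_K=(\text{image of }\nu\text{ in }F/K)\otimes\lambda^{\otimes5}.
\]
The measure $\mu_K$ is symmetric and finitely supported, and its support contains $e$ and generates $A_K$. Let $u_n(K)$ be the probability that the $\mu_K$-walk started at $e$ returns to $e$ for the first time at time $n\ge1$, and set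
\[
U(K)=\sum_{n\ge1}u_n(K),\qquad J(K)=\sum_{n\ge1}(n-1)\,u_n(K).
\]
Thus $U(K)$ is the return probability, and $J(K)$ counts the intermediate positions of a returning path. Lemma~\ref{lem:factor} shows that $0<U(K)<\frac15$ and $0\le J(K)<\frac15$ for every $K$.

For a pair $K,L\lhd F$ we write $A=A_K$, $B=A_L$, $\mu_A=\mu_K$, $\mu_B=\mu_L$, $U_A=U(K)$, $U_B=U(L)$, $J_A=J(K)$, $J_B=J(L)$, and we set
\[
\alpha=\frac{1-U_B}{2-U_A-U_B},\qquad \beta=1-\alpha=\frac{1-U_A}{2-U_A-U_B},\qquad
\Gamma_{K,L}=A*B,\qquad \mu=\alpha\mu_A+\beta\mu_B .
\]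
Since $\alpha,\beta\in(0,1)$, the measure $\mu$ on the free product $\Gamma_{K,L}$ is symmetric and finitely supported, its support generates, and $\mu(e)>0$. So (i)--(iii) hold, and $P^n(e,e)>0$ for all $n$. The quantity that we follow is the averaged ratio
\[
r_n=r_n(K,L)=\sum_{x\in A}\mu_A(x)\,\frac{P^n(x,e)}{P^n(e,e)} .
\]
If each step is thought of as drawn from $\mu_A$ with probability $\alpha$ and from $\mu_B$ with probability $\beta$, then $\alpha r_nP^n(e,e)/P^{n+1}(e,e)$ is the probability that a loop of length $n+1$ begins with a step drawn from $\mu_A$. The sum defining $r_n$ is finite, so SRLP would force $r_n$ to converge. Put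
\[
q^-=U_A+\frac{(1-U_A)J_A}{1+J_A},\qquad q^+=U_A+\frac{1-U_A}{1+J_B}.
\]
The bounds on $U$ and $J$ give
\begin{equation}\label{eq:gap}
q^+-q^-=\frac{(1-U_A)(1-J_AJ_B)}{(1+J_A)(1+J_B)}\ \ge\ \frac{\frac45\cdot\frac{24}{25}}{\frac{36}{25}}=\frac8{15}.
\end{equation}

It remains to say where $K$ and $L$ range. Let $\mathbb Z\wr\mathbb Z=\bigl(\bigoplus_{l\in\mathbb Z}\mathbb Z\,\delta_l\bigr)\rtimes\langle\tau\rangle$, where $\tau$ has infinite order and $\tau\delta_l\tau^{-1}=\delta_{l+1}$, and let $K_*$ be the kernel of the homomorphism $F\to\mathbb Z\wr\mathbb Z$ with $s\mapsto\delta_0$, $t\mapsto\tau$. Let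
\[
\mathcal D=\{K\lhd F:\ K\subseteq K_*,\ F/K\text{ amenable}\},
\]
and let $\mathcal X$ be the closure of $\mathcal D$ in the space $\{0,1\}^F$ of subsets of $F$ with the product topology. Section~\ref{sec:space} shows that $\mathcal X$ is a nonempty compact metrizable space of normal subgroups of $F$ without isolated points. A subset of a topological space is \emph{comeager} if it contains a countable intersection of dense open sets.

\begin{theorem}\label{thm:main}
For comeager many $(K,L)\in\mathcal X^2$, and in particular for at least one pair,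
\[
\liminf_n r_n\le q^-<q^+\le\limsup_n r_n .
\]
For such a pair SRLP fails for the symmetric walk $\mu$ on $\Gamma_{K,L}$: for some $x\in\operatorname{supp}\mu_K$ the limit $H(x,e)$ does not exist.
\end{theorem}

\begin{theorem}\label{thm:sharp}
\begin{itemize}
\item[(a)] For all $K,L\lhd F$ such that $F/K$ or $F/L$ is amenable, the set of limit points of $(r_n)$ is a closed interval contained in $[q^-,q^+]$.
\item[(b)] For comeager many $(K,L)\in\mathcal X^2$ this set is exactly $[q^-,q^+]$, an interval of length at least $8/15$.
\item[(c)] SRLP fails for symmetric walks on continuum many pairwise non-isomorphic groups of the form $\Gamma_{K,L}$.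
\end{itemize}
\end{theorem}

The groups $\Gamma_{K,L}$ contain $\mathbb Z*\mathbb Z$, so they are nonamenable, and they are hyperbolic relative to $\{A_K,A_L\}$. Hence symmetry alone does not imply SRLP, although it does for amenable groups and for non-elementary hyperbolic groups, and SRLP can fail for symmetric walks on relatively hyperbolic groups.

\section{A model: one long block}\label{sec:model}

A loop at $e$ in $A*B$ is a sequence of excursions from $e$, each of which enters either $A$ or $B$. The mechanism behind Theorem~\ref{thm:main} is already visible when the group is forgotten and only this block structure is kept.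

\begin{example}\label{ex:model}
Let $\sigma(z)=1-\sqrt{1-z}=\sum_{n\ge1}\sigma_nz^n$. Then $\sigma_1=\frac12$, $\sigma_{n+1}/\sigma_n=\frac{2n-1}{2n+2}$, and $\sigma(1)=1$. Consider two kinds of blocks: a \emph{light} block has length $1$ and weight $\frac14$; a \emph{heavy} block has any length $n\ge1$ and weight $\sigma_n/4$. Each kind has total weight $\frac14$. A word is a finite sequence of blocks, weights multiply, and $g_n$ is the total weight of the words of length $n$. Then
\[
\sum_ng_nz^n=\frac1{1-\frac z4-\frac{\sigma(z)}4}=\frac4{3-z+\sqrt{1-z}}=\frac{4\,(2-z+\sigma(z))}{z^2-5z+8}.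
\]
The roots of $z^2-5z+8$ have modulus $\sqrt8>2$, so the coefficients $b_m$ of $4/(z^2-5z+8)$ satisfy $|b_m|\le C2^{-m}$, and $\sum_mb_m=1$. We have $g_n=\sum_{m<n}b_m\sigma_{n-m}+2b_n-b_{n-1}$. The quotients $\sigma_j/\sigma_{j+1}$ tend to $1$ and are at most $\frac32$ for $j\ge4$. Hence $\sigma_{n-m}/\sigma_n\le C'(3/2)^m$ and $b_n/\sigma_n\to0$, and dominated convergence gives $g_n/\sigma_n\to\sum_mb_m=1$. In particular $g_{n-1}/g_n\to1$. The share of the words of length $n$ whose first block is light is $g_{n-1}/(4g_n)\to\frac14$, and the share of those whose first block is heavy tends to $\frac34$.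
\end{example}

The two kinds of blocks have the same total weight, yet a long word begins with a heavy block three times as often as with a light one. The reason is that a long word owes its length to one long block, which is heavy, and this block has a chance of being the first. The bookkeeping is that of a derivation. Write $D(a)=\lim a_n/\sigma_n$, let $v$ be the sequence of weights of heavy blocks, and let $G=\sum g_n=2$. Then $D(v)=\frac14$, and the limits found above are those given by the chain rule and the product rule: $D(g)=G^2D(v)=1$ and $D(vg)=D(v)\,G+\frac14D(g)=\frac34$.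

Now call the two kinds of blocks $A$ and $B$, keep both total weights fixed, and let $A$ and $B$ take turns at looking heavy, at length scales $n_1\ll n_2\ll\cdots$. One expects the share of words beginning with an $A$-block to oscillate between $\frac14$ and $\frac34$. To realize this in a group, we let ``heavy'' mean that $F/K$ is amenable (Section~\ref{sec:factors}). Four things have to be added to the model.
\begin{itemize}
\item Excursions into $A$ contain excursions into translates of $B$, and conversely. This nesting is described by a system of two equations, and $\alpha$ is chosen so that both equations become critical at the same point (Section~\ref{sec:excursions}).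
\item For an arbitrary amenable $F/K$ we have no asymptotics for $u_n(K)$. We construct a derivation $D$ that needs none (Section~\ref{sec:derivation}), and compute with it the values $q^\pm$ when exactly one factor is heavy (Section~\ref{sec:regimes}).
\item We need a space of groups in which amenable and nonamenable members are both dense (Section~\ref{sec:space}).
\item The scales $n_1\ll n_2\ll\cdots$ are chosen by the Baire category theorem (Section~\ref{sec:main}).
\end{itemize}
Theorem~\ref{thm:sharp} is proved in Section~\ref{sec:sharp} by a different method, through eigenfunctions of the transition operator.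

\section{Standard facts}\label{sec:facts}

\emph{Amenability.} A group is amenable if it carries a finitely additive, left-invariant probability measure defined on all its subsets. Finite groups and abelian groups are amenable; subgroups, quotients and extensions of amenable groups are amenable, hence so are solvable groups and finite direct products of amenable groups. A free group of rank two is not amenable.

\emph{Kesten's theorem.} Let $\mu$ be a symmetric probability measure whose support generates $\Gamma$, and let $(Ph)(x)=\sum_y\mu(y)h(xy)$, a self-adjoint operator on $\ell^2(\Gamma)$. Then $\rho=\limsup_nP^n(e,e)^{1/n}$ equals $\|P\|_{\ell^2\to\ell^2}$, and $\rho=1$ if and only if $\Gamma$ is amenable. If $\mu(e)>0$, the $\limsup$ is a limit, by Fekete's lemma applied to $P^{n+m}(e,e)\ge P^n(e,e)P^m(e,e)>0$.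

\emph{Spectral theorem.} If $T$ is a bounded self-adjoint operator and $w$ a vector, there is a positive measure $\kappa_w$ on $\operatorname{spec}T$, of mass $\|w\|^2$, with $\langle w,p(T)w\rangle=\int p\,d\kappa_w$ for all polynomials $p$. The least and the greatest points of $\operatorname{spec}T$ are the infimum and the supremum of $\langle w,Tw\rangle$ over unit vectors $w$, and $\|T\|$ is the supremum of $|\langle w,Tw\rangle|$.

\emph{Residual finiteness.} A group is residually finite if every $g\ne e$ lies outside some normal subgroup of finite index. Free groups are residually finite, and the property passes to subgroups and direct products. It also passes from a subgroup $\Lambda_0$ of finite index to the whole group $\Lambda$: each $g\ne e$ lies outside some subgroup of finite index in $\Lambda_0$, and the intersection of the conjugates of that subgroup in $\Lambda$ is normal, has finite index, and misses $g$.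

\emph{Free products.} Every element of $A*B$ is in exactly one way a reduced word $y_1\cdots y_k$, $k\ge0$, whose letters lie alternately in $A\setminus\{e\}$ and $B\setminus\{e\}$.

\emph{Baire category.} In a nonempty compact metrizable space a comeager set is dense, and a countable intersection of comeager sets is comeager. If the space has no isolated points, a comeager set has the cardinality of the continuum. Indeed, let it contain $\bigcap_mO_m$ with $O_m$ dense and open. Inside any nonempty open set one finds two disjoint closed sets with nonempty interior, of diameter at most $1/m$ and contained in $O_m$; repeating this gives a binary tree of nested closed sets whose infinite branches determine distinct points of $\bigcap_mO_m$. Conversely, a compact metrizable space has at most continuum many points.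

\section{The factors}\label{sec:factors}

The factor $\mathbb Z^5$ makes $U$ and $J$ finite and small, uniformly in $K$, without affecting amenability. Since $\lambda^{*n}(0)=O(n^{-1/2})$, a factor $\mathbb Z^d$ gives the bound $O(n^{1-d/2})$ for the terms of $J$, and $d=5$ is the least value for which this bound is summable.

Let $F_{\le\ell}$ be the ball of radius $\ell$ in $F$ for the generators $s^{\pm1},t^{\pm1}$. Put $p_n(K)=\mu_K^{*n}(e)$ and $\varphi_K(w)=\sum_{n\ge1}u_n(K)w^n$, so that
\[
U(K)=\varphi_K(1),\qquad J(K)=\sum_nnu_n(K)-U(K).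
\]
We call $K\lhd F$ \emph{heavy} if $F/K$ is amenable and \emph{light} otherwise; part (c) below explains the names.

\begin{lemma}\label{lem:factor}
Let $K\lhd F$.
\begin{itemize}
\item[(a)] $u_n(K)\le p_n(K)\le(3n+1)^{-5/2}$ and $\sum_{n\ge1}n\,p_n(K)<\frac15$. Consequently $0<U(K)<\frac15$ and $0\le J(K)<\frac15$.
\item[(b)] $p_n(K)$ and $u_n(K)$ depend only on $K\cap F_{\le n}$.
\item[(c)] If $K$ is light, $\varphi_K$ has radius of convergence greater than $1$. If $K$ is heavy, then $\sum_nu_n(K)e^{\epsilon n}=\infty$ for every $\epsilon>0$.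
\end{itemize}
\end{lemma}

\begin{proof}
(a) We have $p_n(K)=\nu^{*n}(K)\lambda_n^5$ with $\lambda_n=\lambda^{*n}(0)=4^{-n}\binom{2n}n$, because $\lambda$ is the law of the sum of two independent fair $\pm\frac12$ steps. Here $\lambda_0=1$ and $\lambda_{n+1}/\lambda_n=\frac{2n+1}{2n+2}$, and
\[
(2n+1)^2(3n+4)=12n^3+28n^2+19n+4\le12n^3+28n^2+20n+4=(2n+2)^2(3n+1).
\]
By induction $\lambda_n\le(3n+1)^{-1/2}$. Since $\sum_{n\ge1}n^{-3/2}\le1+\int_1^\infty x^{-3/2}dx=3$, we get $\sum np_n(K)\le3\cdot3^{-5/2}=3^{-3/2}<\frac15$. Both $U(K)$ and $J(K)$ are at most $\sum np_n(K)$, and $U(K)\ge u_1(K)\ge\frac15\,2^{-5}>0$.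

(b) The measure $\nu^{*n}$ is supported on $F_{\le n}$, which gives the claim for $p_n$. Splitting a loop at its first return gives $p_n=\sum_{j=1}^nu_jp_{n-j}$ with $p_0=1$, and this determines $u_n$ from $p_1,\dots,p_n$.

(c) The group $A_K$ is amenable exactly when $F/K$ is. If $K$ is light, Kesten's theorem gives $\limsup p_n^{1/n}<1$, and $u_n\le p_n$. Let $K$ be heavy and suppose that $\varphi_K(e^\epsilon)<\infty$ for some $\epsilon>0$. Since $\varphi_K(1)<1$, continuity gives $w_0>1$ with $\varphi_K(w_0)<1$, and then $\sum_np_nw_0^n=\sum_{j\ge0}\varphi_K(w_0)^j<\infty$. This contradicts $\limsup p_n^{1/n}=1$.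
\end{proof}

\section{Excursions in the free product}\label{sec:excursions}

Fix $K,L\lhd F$, use the notation of Section~\ref{sec:results}, and write $\Gamma=A*B$, $u^A_n=u_n(K)$, $u^B_n=u_n(L)$, $\varphi_A=\varphi_K$, $\varphi_B=\varphi_L$.

\subsection{The excursion equations}

Both $\mu_A$ and $\mu_B$ charge $e$, so we record which measure each step comes from. A \emph{labeled path} of length $n$ from $x$ is a sequence of $n$ steps, each either an \emph{$A$-step} $y\in A$ of weight $\alpha\mu_A(y)$ or a \emph{$B$-step} $y\in B$ of weight $\beta\mu_B(y)$. Its positions are $x$, $xy_1$, $xy_1y_2,\dots$, and its weight is the product of the weights of its steps. The labeled paths of length $n$ from $x$ that end at $y$ have total weight $P^n(x,y)$. An \emph{$A$-excursion} at $x$ is a labeled path of length at least $1$ from $x$ that begins with an $A$-step, ends at $x$, and has no intermediate position equal to $x$; \emph{$B$-excursions} are defined with $B$ in place of $A$. Let $V_A(z)$ and $V_B(z)$ be their generating functions, with $z$ marking length. By translation invariance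 they do not depend on $x$. Put $G(x,y|z)=\sum_nP^n(x,y)z^n$ and $G(z)=G(e,e|z)$.

All identities below are identities of formal power series with nonnegative coefficients, where $(1-V)^{-1}$ means $\sum_{j\ge0}V^j$. With this reading they also hold in $[0,\infty]$ for every real $z>0$.

Let $W_B$ be the set of reduced words whose first letter lies in $B\setminus\{e\}$. Right multiplication by an element of $A$ or $B$ changes only the end of a reduced word, so one step from $W_B$ leads into $W_B\cup\{e\}$. For $x\in A$ the set $xW_B$ is disjoint from $A$. Translating by $x$, we obtain the geometric fact on which everything rests: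
\begin{quote}
$(*)$ \emph{A labeled path that starts at $x\in A$ with a $B$-step and ends in $A$ begins with a $B$-excursion at $x$, and the intermediate positions of a $B$-excursion at $x\in A$ lie outside $A$.}
\end{quote}
The same holds with $A$ and $B$ exchanged.

\begin{lemma}\label{lem:system}
We have
\begin{gather}
G=\frac1{1-V_A-V_B},\qquad \alpha z\sum_{x\in A}\mu_A(x)G(x,e|z)=V_A(z)G(z),\label{eq:G}\\
\beta z\sum_{y\in B}\mu_B(y)G(xy,e|z)=V_B(z)\,G(x,e|z)\qquad(x\in A),\label{eq:Bstep}\\
V_A=\sum_{n\ge1}u^A_n(\alpha z)^n(1-V_B)^{-(n-1)},\qquad V_B=\sum_{n\ge1}u^B_n(\beta z)^n(1-V_A)^{-(n-1)}.\label{eq:system}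
\end{gather}
Moreover
\begin{equation}\label{eq:rn}
r_n=\frac{[z^{n+1}](V_AG)}{\alpha\,[z^n]G},
\end{equation}
and there is a continuous function, depending only on $n$, that expresses $r_n$ in terms of $\alpha$ and $u^A_j,u^B_j$, $j\le n+1$.
\end{lemma}

\begin{proof}
Cutting a loop at $e$ at its visits to $e$ writes it uniquely as a sequence of excursions, which gives the first identity in \eqref{eq:G}. Both sides of the second identity count the loops at $e$ that begin with an $A$-step: on the left as a step followed by a path to $e$, on the right as an $A$-excursion followed by a loop. Both sides of \eqref{eq:Bstep} count the paths from $x$ to $e$ that begin with a $B$-step; by $(*)$ such a path is a $B$-excursion at $x$ followed by an arbitrary path from $x$ to $e$.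

Consider an $A$-excursion at $e$. Whenever it is at a point $x\in A\setminus\{e\}$, it either takes an $A$-step and stays in $A$, or takes a $B$-step, which by $(*)$ begins a $B$-excursion at $x$. Deleting these $B$-excursions leaves a path of $A$-steps from $e$ that returns to $e$ for the first time at its last step, say the $n$-th, and at each of its $n-1$ intermediate positions a finite, possibly empty, sequence of $B$-excursions was deleted. Conversely, inserting such sequences into a first-return path in $A$ produces an $A$-excursion, because by $(*)$ the inserted pieces avoid $e$. This gives the first equation in \eqref{eq:system}; exchanging $A$ and $B$ gives the second.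

Formula \eqref{eq:rn} is the coefficient of $z^{n+1}$ in \eqref{eq:G}. Because of the factors $z^n$, $n\ge1$, the coefficient of $z^m$ on the right of \eqref{eq:system} involves only coefficients of $V_A,V_B$ of degree less than $m$. By induction the coefficients of $z^m$ in $V_A$, $V_B$, $G$ and $V_AG$ are universal polynomials in $\alpha$, $\beta=1-\alpha$ and $u^A_j,u^B_j$, $j\le m$. The denominator $\alpha P^n(e,e)$ in \eqref{eq:rn} is positive.
\end{proof}

\subsection{The balanced point}

The system \eqref{eq:system} can be written as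
\[
V_A=(1-V_B)\,\varphi_A\Bigl(\frac{\alpha z}{1-V_B}\Bigr),\qquad V_B=(1-V_A)\,\varphi_B\Bigl(\frac{\beta z}{1-V_A}\Bigr).
\]
If $K$ is heavy, $\varphi_A$ diverges as soon as its argument exceeds $1$, and likewise for $L$ and $\varphi_B$. For the two factors to compete, both arguments must reach $1$ at the same point $z=R$; otherwise one factor would win by an exponential margin. So we ask that $1-V_B(R)=\alpha R$ and $1-V_A(R)=\beta R$. The system then reads $1-\beta R=\alpha RU_A$ and $1-\alpha R=\beta RU_B$, and subtracting gives $\alpha(1-U_A)=\beta(1-U_B)$. This is the choice of $\alpha$ made in Section~\ref{sec:results}. It depends only on $U_A$ and $U_B$, and not on which factor is heavy.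

Accordingly define
\[
R=\frac{2-U_A-U_B}{1-U_AU_B},\qquad \xi_A=1-\beta R,\qquad \xi_B=1-\alpha R .
\]
From $\alpha R=\frac{1-U_B}{1-U_AU_B}$, $\beta R=\frac{1-U_A}{1-U_AU_B}$ and $R-1=\frac{(1-U_A)(1-U_B)}{1-U_AU_B}$ we read off
\begin{equation}\label{eq:balance}
\xi_A=\alpha RU_A,\qquad \xi_B=\beta RU_B,\qquad 1-\xi_A-\xi_B=R-1>0,\qquad \frac{R-1}{\alpha R}=1-U_A .
\end{equation}

\begin{lemma}\label{lem:balance}
$V_A(R)=\xi_A$, $V_B(R)=\xi_B$ and $G(R)=\frac1{R-1}<\infty$. If $K$ is heavy, then $V_A(Re^\epsilon)=\infty$ for all $\epsilon>0$; if $L$ is heavy, the same holds for $V_B$. If at least one of $K,L$ is heavy, then $R=1/\rho$, where $\rho=\limsup_nP^n(e,e)^{1/n}$.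
\end{lemma}

\begin{proof}
For $y\in[0,\xi_B]$ let $T_A(y)=\sum_nu^A_n(\alpha R)^n(1-y)^{-(n-1)}$. Since $1-y\ge1-\xi_B=\alpha R$, the derivative of the $n$-th term lies in $[0,(n-1)u_n^A]$. So $T_A$ is nondecreasing and $J_A$-Lipschitz on $[0,\xi_B]$, and $T_A(\xi_B)=\alpha RU_A=\xi_A$. Exchanging $A$ and $B$ defines $T_B$, nondecreasing and $J_B$-Lipschitz on $[0,\xi_A]$, with $T_B(\xi_A)=\xi_B$.

Define power series $V_A^{(m)},V_B^{(m)}$ by starting from $V^{(0)}_A=V^{(0)}_B=0$ and substituting $V^{(m)}_A,V^{(m)}_B$ into the right sides of \eqref{eq:system} to get $V_A^{(m+1)},V_B^{(m+1)}$. They have nonnegative coefficients and agree with $V_A,V_B$ up to degree $m$, by the recursion in the proof of Lemma~\ref{lem:system}. By induction $V_A^{(m+1)}(R)=T_A(V_B^{(m)}(R))\le T_A(\xi_B)=\xi_A$ and $V_B^{(m+1)}(R)\le\xi_B$. Hence all partial sums of $V_A(R)$ and $V_B(R)$ are bounded by $\xi_A$ and $\xi_B$, so $V_A(R)\le\xi_A$ and $V_B(R)\le\xi_B$. Evaluating \eqref{eq:system} at $R$ gives $V_A(R)=T_A(V_B(R))$ and $V_B(R)=T_B(V_A(R))$. Therefore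
\[
|\xi_A-V_A(R)|\le J_A|\xi_B-V_B(R)|\le J_AJ_B|\xi_A-V_A(R)| .
\]
Here the smallness of $J$ is used: $J_AJ_B<1$ forces $V_A(R)=\xi_A$, and then $V_B(R)=T_B(\xi_A)=\xi_B$. The value of $G(R)$ follows from \eqref{eq:G} and \eqref{eq:balance}.

Let $L$ be heavy. At $z=Re^\epsilon$ we have $\sum_jV_A(z)^j\ge(1-\xi_A)^{-1}=(\beta R)^{-1}$, so \eqref{eq:system} and Lemma~\ref{lem:factor}(c) give
\[
V_B(Re^\epsilon)\ge\sum_nu^B_n(\beta Re^\epsilon)^n(\beta R)^{-(n-1)}=\beta R\sum_nu^B_ne^{\epsilon n}=\infty .
\]
For heavy $K$ exchange $A$ and $B$. The coefficients of $G$ dominate those of $V_A$ and $V_B$, so in either case $G(Re^\epsilon)=\infty$ for all $\epsilon>0$ while $G(R)<\infty$. Thus $R$ is the radius of convergence of $G$, which is $1/\rho$.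
\end{proof}

From now on we rescale by $R$. We identify a sequence $a\in\ell^1(\mathbb Z_{\ge0})$ with the power series $\sum a_nz^n$, so that the product is convolution, $z$ is the sequence concentrated at $1$, and a scalar is a sequence concentrated at $0$. Put $\operatorname{ev}(a)=\sum_na_n$; this is a multiplicative linear functional. Let $v^A,v^B,g\in\ell^1$ be the coefficient sequences of $V_A(Rz)$, $V_B(Rz)$, $G(Rz)$. Thus $g_n=R^nP^n(e,e)$, $\operatorname{ev}(v^A)=\xi_A$, $\operatorname{ev}(v^B)=\xi_B$, and $\operatorname{ev}(g)=\frac1{R-1}$.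

\section{A derivation that sees only the far tail}\label{sec:derivation}

In Example~\ref{ex:model} the derivation was $a\mapsto\lim a_n/\sigma_n$. For the sequences $v^A,v^B$ no such limits are available; all we know is that one of them has no exponential moment. A substitute comes from the functionals $a\mapsto\sum a_ne^{\theta n}$. They are multiplicative, so their difference quotients at $\theta=0$ obey the product rule to first order. On a sequence $v$ without exponential moments they are infinite, so we truncate the weight $e^{\theta n}$ at a level $N$. The divergence now works for us: with $N$ large, $v$ produces an increment of size $1/k$ for a value $\theta\le k^{-2}$ so small that any fixed coordinate contributes only $o(1/k)$.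

\begin{lemma}\label{lem:derivation}
Let $v\ge0$ be a summable sequence with $\sum_nv_ne^{\epsilon n}=\infty$ for all $\epsilon>0$. There are bounded nondecreasing functions $E_k:\mathbb Z_{\ge0}\to[1,\infty)$, $k\ge1$, with $E_k(n+m)\le E_k(n)E_k(m)$, such that the functionals
\[
\tau_k(a)=k\sum_na_n\,(E_k(n)-1),\qquad a\in\ell^1,
\]
have the following properties. Call $a\in\ell^1$ \emph{tame} if $\limsup_k\tau_k(|a|)<\infty$.
\begin{itemize}
\item[(a)] $\tau_k(v)=1$ for all $k$, and $k(E_k(n)-1)\to0$ as $k\to\infty$ for each fixed $n$.
\item[(b)] If $a,b$ are tame, then $ab$ is tame and $\tau_k(ab)=\operatorname{ev}(a)\tau_k(b)+\operatorname{ev}(b)\tau_k(a)+o(1)$.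
\item[(c)] If $a\ge0$, $\tau_k(a)\to D\in[0,\infty)$, and $\psi(w)=\sum_j\psi_jw^j$ has coefficients $\psi_j\ge0$ and radius of convergence greater than $\operatorname{ev}(a)$, then $\tau_k(\psi(a))\to\psi'(\operatorname{ev}(a))\,D$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) By monotone convergence $\sum_nv_n(e^{k^{-2}\min(n,N)}-1)\to\infty$ as $N\to\infty$; choose $N_k$ for which this sum is at least $1/k$. The function $\theta\mapsto\sum_nv_n(e^{\theta\min(n,N_k)}-1)$ is finite, continuous and vanishes at $0$, so it equals $1/k$ at some $\theta_k\in(0,k^{-2}]$. Put $E_k(n)=e^{\theta_k\min(n,N_k)}$. Submultiplicativity follows from $\min(n+m,N)\le\min(n,N)+\min(m,N)$. By construction $\tau_k(v)=1$, and $k(E_k(n)-1)\le k(e^{n/k^2}-1)\to0$.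

(b) Put $w_k=E_k-1\ge0$. The difference between the two sides is $k\sum_{n,m}a_nb_m\,\epsilon_k(n,m)$ with $\epsilon_k(n,m)=w_k(n+m)-w_k(n)-w_k(m)$. Submultiplicativity gives $\epsilon_k(n,m)\le w_k(n)w_k(m)$, and monotonicity gives $\epsilon_k(n,m)\ge-\min(w_k(n),w_k(m))$. So the difference is bounded in absolute value by
\[
k\sum_{n,m}|a_n||b_m|\,w_k(n)w_k(m)+k\sum_{n,m}|a_n||b_m|\min(w_k(n),w_k(m)).
\]
The first sum equals $\tau_k(|a|)\tau_k(|b|)/k\to0$. In the second, the terms with $m\le M$ contribute at most $kw_k(M)\|a\|_1\|b\|_1$, which tends to $0$ by (a), and the terms with $m>M$ contribute at most $\tau_k(|a|)\sum_{m>M}|b_m|$, which is small for large $M$, uniformly in large $k$. Applying the formula just proved to $|a|$ and $|b|$, and using $|ab|\le|a|\,|b|$ coordinatewise, shows that $ab$ is tame.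

(c) Put $x=\operatorname{ev}(a)$ and $\|b\|_k=\sum_n|b_n|E_k(n)$. This norm satisfies $\|bb'\|_k\le\|b\|_k\|b'\|_k$, and $\|b\|_k=\operatorname{ev}(b)+\tau_k(b)/k$ for $b\ge0$. Choose $C$ with $\tau_k(a)\le C$ for all $k$, and $k_0$ such that $x+C/k_0$ is less than the radius of convergence of $\psi$. For $k\ge k_0$ and $j\ge1$,
\[
0\le\tau_k(a^j)=k\bigl(\|a^j\|_k-x^j\bigr)\le k\bigl((x+C/k)^j-x^j\bigr)\le jC\,(x+C/k_0)^{j-1},
\]
and $\tau_k(a^0)=0$ because $E_k(0)=1$. The bound is summable against $\psi_j$. By (b) and induction, $\tau_k(a^j)\to jx^{j-1}D$. Dominated convergence in $\tau_k(\psi(a))=\sum_j\psi_j\tau_k(a^j)$ finishes the proof.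
\end{proof}

The hypothesis on $v$ is used only to obtain the two halves of (a) together. It cannot be dropped from this construction: if $\sum v_ne^{\epsilon n}<\infty$, then $k\sum_nv_n(e^{n/k^2}-1)\le k^{-1}\sum_nnv_ne^{n/k^2}\to0$.

If $a$ is tame and $\lim_k\tau_k(a)$ exists, we denote the limit by $D(a)$. For $a\ge0$ this only requires that $\tau_k(a)$ have a finite limit. By Lemma~\ref{lem:derivation}, the sequences on which $D$ is defined form an algebra that contains $v$ and all finitely supported sequences; $D$ is linear, $D(v)=1$, $D$ vanishes on finitely supported sequences, and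
\[
D(ab)=\operatorname{ev}(a)D(b)+\operatorname{ev}(b)D(a),\qquad D(\psi(a))=\psi'(\operatorname{ev}(a))D(a)
\]
with $a,\psi$ as in (c) in the second formula.

\section{One heavy factor and one light factor}\label{sec:regimes}

\begin{proposition}\label{prop:regimes}
If $K$ is light and $L$ is heavy, then $\liminf_nr_n\le q^-\le\limsup_nr_n$. If $K$ is heavy and $L$ is light, then $\liminf_nr_n\le q^+\le\limsup_nr_n$.
\end{proposition}

\begin{proof}
Write $\mathsf G=\operatorname{ev}(g)=\frac1{R-1}$ and $c=v^Ag\ge0$. By \eqref{eq:rn}, $c_0=0$ and $c_{n+1}=\alpha R\,r_ng_n$.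

\emph{Step 1: reduction to $D(c)/D(g)$.} Suppose that weights as in Lemma~\ref{lem:derivation} are given, that $D(c)$ and $D(g)$ exist, and that $D(g)>0$. We claim that
\begin{equation}\label{eq:sandwich}
\liminf_nr_n\le\frac{D(c)}{\alpha R\,D(g)}\le\limsup_nr_n .
\end{equation}
Let $c'_n=c_{n+1}$, so that $c=zc'$. Since $E_k$ is nondecreasing, $0\le\tau_k(c')\le\tau_k(c)$, so $c'$ is tame, and Lemma~\ref{lem:derivation}(b) gives $\tau_k(c)=\tau_k(c')+\operatorname{ev}(c')\tau_k(z)+o(1)=\tau_k(c')+o(1)$. For large $k$ let $\pi_k(n)=kg_n(E_k(n)-1)/\tau_k(g)$, a probability measure on $\mathbb Z_{\ge0}$. Then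
\[
\sum_n\pi_k(n)\,r_n=\frac{\tau_k(c')}{\alpha R\,\tau_k(g)}\longrightarrow\frac{D(c)}{\alpha R\,D(g)},
\]
and $\pi_k(n)\to0$ for each fixed $n$ by Lemma~\ref{lem:derivation}(a). If $\theta<\liminf r_n$, then $r_n\ge\theta$ outside a finite set whose contribution vanishes as $k\to\infty$, so the limit is at least $\theta$. If $\theta>\limsup r_n$, then $r_n\le\theta$ outside a finite set, so the limit is at most $\theta$. This proves \eqref{eq:sandwich}.

\emph{Step 2: $K$ light, $L$ heavy.} By Lemma~\ref{lem:balance}, $v=v^B$ satisfies the hypothesis of Lemma~\ref{lem:derivation}; take its weights, so that $D(v^B)=1$. Let $\zeta=\alpha R\,z\,(1-v^B)^{-1}\ge0$. The series $1/(1-w)$ has radius $1>\xi_B$, so $D((1-v^B)^{-1})=(1-\xi_B)^{-2}$. Since $1-\xi_B=\alpha R$,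
\[
\operatorname{ev}(\zeta)=1,\qquad D(\zeta)=\alpha R\,(1-\xi_B)^{-2}=\frac1{\alpha R}.
\]
By \eqref{eq:system}, $v^A=(1-v^B)\,\varphi_A(\zeta)$. This is where lightness of $K$ is used: $\varphi_A$ has radius greater than $1=\operatorname{ev}(\zeta)$, so the chain rule applies and gives $D(\varphi_A(\zeta))=\varphi_A'(1)/(\alpha R)$. The product rule yields
\[
D(v^A)=(1-\xi_B)\frac{\varphi_A'(1)}{\alpha R}-\varphi_A(1)=\varphi_A'(1)-\varphi_A(1)=J_A .
\]
Next, $g=(1-v^A-v^B)^{-1}$ with $\operatorname{ev}(v^A+v^B)=2-R<1$, so $D(g)=\mathsf G^2(1+J_A)>0$ and $D(c)=J_A\mathsf G+\xi_A\mathsf G^2(1+J_A)$. By \eqref{eq:balance},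
\[
\frac{D(c)}{\alpha R\,D(g)}=\frac1{\alpha R}\Bigl(\xi_A+\frac{(R-1)J_A}{1+J_A}\Bigr)=U_A+\frac{(1-U_A)J_A}{1+J_A}=q^- .
\]

\emph{Step 3: $K$ heavy, $L$ light.} Take the weights of $v=v^A$. Step 2 with $A$ and $B$ exchanged gives $D(v^A)=1$, $D(v^B)=J_B$ and $D(g)=\mathsf G^2(1+J_B)$. Now $D(c)=\mathsf G+\xi_A\mathsf G^2(1+J_B)$, and
\[
\frac{D(c)}{\alpha R\,D(g)}=\frac1{\alpha R}\Bigl(\xi_A+\frac{R-1}{1+J_B}\Bigr)=U_A+\frac{1-U_A}{1+J_B}=q^+ .
\]
In both cases \eqref{eq:sandwich} gives the claim.
\end{proof}

The values $\alpha Rq^-=\xi_A+(R-1)\frac{J_A}{1+J_A}$ and $\alpha Rq^+=\xi_A+(R-1)\frac1{1+J_B}$ reduce to the shares $\frac14$ and $\frac34$ of Example~\ref{ex:model} on setting $\xi_A=\frac14$, $R-1=1/\mathsf G=\frac12$ and $J_A=J_B=0$. The terms in $J$ come from nesting: when $B$ is the heavy factor, an $A$-excursion can still be long, by carrying a long $B$-excursion at one of its intermediate positions, and $D(v^A):D(v^B)=J_A:1$ is the relative weight of this possibility.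

\section{A space where heavy and light subgroups are both dense}\label{sec:space}

In the product topology on $\{0,1\}^F$ the sets $\{K':K'\cap F_{\le\ell}=K\cap F_{\le\ell}\}$, $\ell\ge1$, form a neighborhood basis of $K$. The space $\{0,1\}^F$ is compact and metrizable because $F$ is countable. Being a normal subgroup is a closed condition, so $\mathcal X$ is a compact metrizable space of normal subgroups. It is nonempty: $\mathbb Z\wr\mathbb Z$ is solvable, so $K_*\in\mathcal D$.

Not every heavy subgroup is a limit of light ones. If $F/K$ is amenable and finitely presented, then $K$ is the normal closure of $K\cap F_{\le\ell}$ for some $\ell$, every nearby $K'\lhd F$ contains $K$, and $F/K'$ is a quotient of $F/K$, hence amenable. The condition $K\subseteq K_*$ avoids this. A relation of length at most $\ell$ in $\mathbb Z\wr\mathbb Z$ follows from the commutation of the conjugates $t^lst^{-l}$ with $|l|\le\ell$, and these can commute in a group where $s$ and a more distant conjugate of $s$ generate a nonamenable subgroup. The resulting light subgroup must also belong to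 $\mathcal X$, that is, be a limit of heavy subgroups again; this is why we want the group to be residually finite, and we secure it by making the shift of finite order.

\begin{lemma}\label{lem:N}
For every $\ell\ge1$ there is $N\lhd F$ such that $F/N$ is residually finite and nonamenable and $K_*\cap F_{\le\ell}\subseteq N$.
\end{lemma}

\begin{proof}
Let $n=2\ell+1$, let $Y$ be the free group on $y_1,y_2$, and let $\Lambda=Y^{\mathbb Z/3n}\rtimes\langle\sigma\rangle$, where $\sigma$ has order $3n$ and $(\sigma\omega\sigma^{-1})(i)=\omega(i-1)$ for $\omega\in Y^{\mathbb Z/3n}$. Let $\omega_0\in Y^{\mathbb Z/3n}$ have $\omega_0(0)=y_1$, $\omega_0(n)=y_2$, and $\omega_0(i)=e$ otherwise. Let $N$ be the kernel of the homomorphism $\pi:F\to\Lambda$ with $s\mapsto\omega_0$, $t\mapsto\sigma$, and put $\omega_l=\sigma^l\omega_0\sigma^{-l}$, so that $\omega_l(i)=\omega_0(i-l)$ and $\omega_l$ is supported on $\{l,l+n\}$.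

The group $\Lambda$ has the residually finite subgroup $Y^{\mathbb Z/3n}$ of finite index, so $\Lambda$ and its subgroup $\pi(F)\cong F/N$ are residually finite. The elements $\omega_0$ and $\omega_{-n}$ of $\pi(F)$ have $0$-coordinates $y_1$ and $y_2$, so they generate a subgroup that maps onto $Y$; hence $F/N$ is nonamenable.

Let $w\in F$ be a word of length at most $\ell$, let $s^{\epsilon_1},\dots,s^{\epsilon_k}$, $\epsilon_i=\pm1$, be its $s$-letters in order, let $l_i$ be the exponent sum of $t$ in the prefix before the $i$-th of them, and let $l_\infty$ be the total exponent sum of $t$. Then $|l_i|\le\ell$ and $w=\prod_i(t^{l_i}s^{\epsilon_i}t^{-l_i})\cdot t^{l_\infty}$, with image $(\sum_i\epsilon_i\delta_{l_i})\,\tau^{l_\infty}$ in $\mathbb Z\wr\mathbb Z$. So if $w\in K_*$, then $l_\infty=0$ and $\sum_{i:\,l_i=l}\epsilon_i=0$ for every $l$. The supports of $\omega_l$ and $\omega_{l'}$ meet only if $l-l'\equiv0,\pm n\pmod{3n}$, that is, only if $n$ divides $l-l'$. For distinct $l,l'\in[-\ell,\ell]$ we have $0<|l-l'|\le2\ell<n$, so the supports are disjoint and $\omega_l,\omega_{l'}$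 commute. Collecting equal indices, $\pi(w)=\prod_i\omega_{l_i}^{\epsilon_i}=\prod_l\omega_l^{\,0}=e$.
\end{proof}

\begin{proposition}\label{prop:dense}
The heavy members and the light members of $\mathcal X$ are both dense in $\mathcal X$. The space $\mathcal X$ has no isolated points.
\end{proposition}

\begin{proof}
Members of $\mathcal D$ are heavy, and $\mathcal D$ is dense. Let $K\in\mathcal D$ and $\ell\ge1$, take $N$ from Lemma~\ref{lem:N}, and put $K^\sharp=K\cap N$. Since $K\cap F_{\le\ell}\subseteq K_*\cap F_{\le\ell}\subseteq N$, we have $K^\sharp\cap F_{\le\ell}=K\cap F_{\le\ell}$. The group $F/K^\sharp$ maps onto $F/N$, so $K^\sharp$ is light.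

We show that $K^\sharp\in\mathcal X$. Given $\ell'$, residual finiteness of $F/N$ provides for each of the finitely many $w\in F_{\le\ell'}\setminus N$ a normal subgroup of finite index that contains $N$ and misses $w$. Their intersection $M$ is normal of finite index and $M\cap F_{\le\ell'}=N\cap F_{\le\ell'}$. Then $K\cap M\subseteq K_*$, and $F/(K\cap M)$ embeds in the amenable group $F/K\times F/M$, so $K\cap M\in\mathcal D$. Since $K\cap M$ and $K^\sharp$ agree on $F_{\le\ell'}$, and $\ell'$ is arbitrary, $K^\sharp$ lies in the closure of $\mathcal D$.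

Thus every point of $\mathcal D$ is a limit of light members of $\mathcal X$, and the light members are dense. An isolated point would belong to both dense sets and so be both heavy and light.
\end{proof}

\section{Proof of Theorem~\ref{thm:main}}\label{sec:main}

The inequality $r_n>q^+-\frac1m$ for one particular $n$ persists under small changes of $(K,L)$, and by Proposition~\ref{prop:dense} such a change can exchange the roles of heavy and light. The Baire category theorem performs infinitely many of these exchanges at once.

By Lemma~\ref{lem:factor}(b) each $u_n$ is locally constant on $\mathcal X$, and by Lemma~\ref{lem:factor}(a) the series for $U$ and $J$ converge uniformly. So $U$ and $J$ are continuous on $\mathcal X$, the functions $\alpha$ and $q^\pm$ are continuous on $\mathcal X^2$, and by Lemma~\ref{lem:system} so is each $r_n$. For $m\ge1$ the sets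
\[
O_m^+=\bigcup_{n\ge m}\bigl\{r_n>q^+-\tfrac1m\bigr\},\qquad O_m^-=\bigcup_{n\ge m}\bigl\{r_n<q^-+\tfrac1m\bigr\}
\]
are therefore open in $\mathcal X^2$. By Proposition~\ref{prop:regimes}, $O_m^+$ contains all pairs with $K$ heavy and $L$ light, and $O_m^-$ contains all pairs with $K$ light and $L$ heavy. Both families of pairs are dense by Proposition~\ref{prop:dense}. Hence $\mathcal G=\bigcap_m(O_m^+\cap O_m^-)$ is comeager, and nonempty by the Baire category theorem. For $(K,L)\in\mathcal G$ we have $\limsup r_n\ge q^+$ and $\liminf r_n\le q^-$, and $q^-<q^+$ by \eqref{eq:gap}. So the finite sum $r_n=\sum_x\mu_K(x)P^n(x,e)/P^n(e,e)$ does not converge, and $P^n(x,e)/P^n(e,e)$ fails to converge for some $x\in\operatorname{supp}\mu_K$. \qed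

\section{The set of limit points}\label{sec:sharp}

The derivation $D$ gives information only about averages of $r_n$, and only when one factor is light. To bound every limit point we pass to subsequential limits of the ratios $P^n(x,e)/P^n(e,e)$, which are nonnegative eigenfunctions of $P$, and study them on the subgroup $A$.

\subsection{Slow variation}

The next lemma holds on any group. For $x\ne e$ let $\Phi_n(x)$ be the probability that the walk from $x$ hits $e$ for the first time at time $n$.

\begin{lemma}\label{lem:slow}
Let $\mu$ be a symmetric, finitely supported probability measure that generates a group $\Gamma$, with $c_0=\mu(e)\in(0,1)$. Put $R=1/\rho$, $g_n=R^nP^n(e,e)$, $d_n(x)=P^n(x,e)/P^n(e,e)$ and $f^x_n=R^n\Phi_n(x)$. Then: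
\begin{itemize}
\item[(a)] $g_{n+1}/g_n\to1$;
\item[(b)] $0\le d_n(x)\le1/c_0$ and $d_{n+1}(x)-d_n(x)\to0$ for every $x\in\Gamma$;
\item[(c)] $f^x_n\le d_n(x)g_n$ and $f^x_{n+1}-f^x_n=o(g_n)$ for every $x\ne e$.
\end{itemize}
\end{lemma}

\begin{proof}
Let $Q$ be either $P$ on $\ell^2(\Gamma)$ or its compression to $\ell^2(\Gamma\setminus\{e\})$, the operator with kernel $P(x,y)$, $x,y\ne e$. Put $T=RQ$. We first prove that for finitely supported $w,w'$
\begin{equation}\label{eq:slow}
\langle w',T^n(T-I)w\rangle=o(g_n).
\end{equation}
The point is that $T-I$ is small near the top of the spectrum, and the rest of the spectrum contributes exponentially less than $g_n$. The hypothesis $c_0>0$ keeps the spectrum away from $-1$.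

\emph{The spectrum.} Write $P=c_0I+(1-c_0)P'$ with $P'$ a symmetric Markov operator. For a self-adjoint operator $S$ with nonnegative kernel, $|\langle w,Sw\rangle|\le\langle|w|,S|w|\rangle$, so $\|S\|=\max\operatorname{spec}S$. Applying this to $P$ and $P'$ and using $\|P\|=\rho$, we get $\rho=c_0+(1-c_0)\|P'\|$. Hence $\langle w,Pw\rangle\ge c_0-(1-c_0)\|P'\|=2c_0-\rho$ for unit vectors $w$. The values $\langle w,Qw\rangle$ are among the values $\langle w,Pw\rangle$, so $\operatorname{spec}T\subseteq[-1+2c_0R,\,1]$ in both cases.

\emph{A norm bound.} By the Cauchy--Schwarz inequality $P^{2m}(x,y)=\langle P^m\mathbf 1_x,P^m\mathbf 1_y\rangle\le P^{2m}(e,e)$, and the kernel of $Q^{2m}$ is bounded by that of $P^{2m}$. So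
\[
\|T^mw\|^2=\langle w,T^{2m}w\rangle\le\|w\|_1^2\,g_{2m}.
\]

\emph{The estimate.} Let $n=m+m'$ with $m=\lfloor n/2\rfloor$. Then $|\langle w',T^n(T-I)w\rangle|\le\|T^mw'\|\,\|T^{m'}(T-I)w\|$. Let $\kappa$ be the spectral measure of $T$ at $w$ and $0<\eta<\min(1,2c_0R)$. On $[1-\eta,1]$ we have $(x-1)^2\le\eta^2$, and on the rest of the spectrum $|x|\le1-\eta$ and $(x-1)^2\le4$. Hence
\[
\|T^{m'}(T-I)w\|^2=\int(x-1)^2x^{2m'}d\kappa\le\eta^2\|w\|_1^2\,g_{2m'}+4(1-\eta)^{2m'}\|w\|_2^2 .
\]
Since $g_n^{1/n}\to1$ (Section~\ref{sec:facts}), the last term is $o(g_{2m'})$, and as $\eta$ is arbitrarily small the left side is $o(g_{2m'})$. So the left side of \eqref{eq:slow} is $o(\sqrt{g_{2m}g_{2m'}})$. For even $n$ this is $o(g_n)$. For odd $n$ we have $2m=n-1$ and $2m'=n+1$; here $g_{n+1}\le g_{n-1}$ because $\|RP\|=1$ and $g_{2j}=\|(RP)^j\mathbf 1_e\|^2$, and $g_{n-1}\le g_n/(c_0R)$ because $P^n(e,e)\ge c_0P^{n-1}(e,e)$. This proves \eqref{eq:slow}.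

(a) Take $Q=P$ and $w=w'=\mathbf 1_e$.

(b) For even $n$ we saw $d_n(x)\le1$. For odd $n$, $P^n(x,e)=\sum_yP(x,y)P^{n-1}(y,e)\le P^{n-1}(e,e)\le P^n(e,e)/c_0$. Taking $Q=P$, $w=\mathbf 1_e$, $w'=\mathbf 1_x$ gives $d_{n+1}(x)g_{n+1}-d_n(x)g_n=o(g_n)$; divide by $g_n$ and use (a) and boundedness.

(c) The inequality is $\Phi_n(x)\le P^n(x,e)$. Let $Q$ be the compression and $w(y)=P(y,e)$ for $y\ne e$. Then $f^x_n=R\langle\mathbf 1_x,T^{n-1}w\rangle$ for $n\ge1$, so $f^x_{n+1}-f^x_n=R\langle\mathbf 1_x,T^{n-1}(T-I)w\rangle=o(g_{n-1})=o(g_n)$.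
\end{proof}

For the rest of the section let $K,L\lhd F$ with at least one of them heavy. By Lemma~\ref{lem:balance} the number $R$ of Section~\ref{sec:excursions} equals $1/\rho$, so Lemma~\ref{lem:slow} applies with the same $R$ and $g$. This is the only use of the hypothesis in Theorem~\ref{thm:sharp}(a). Since $r_n=\sum_x\mu_A(x)d_n(x)$, the sequence $(r_n)$ is bounded and $r_{n+1}-r_n\to0$. It passes infinitely often across any value strictly between its $\liminf$ and $\limsup$, each time within one increment of that value, so its limit points form the interval $[\liminf r_n,\limsup r_n]$.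

\subsection{The lower bound}

\begin{proposition}\label{prop:lower}
If $K$ or $L$ is heavy, then $\liminf_nr_n\ge q^-$.
\end{proposition}

Put $r=\liminf r_n$. Since $\Gamma$ is countable and the $d_n(x)$ are bounded, a diagonal argument gives $n_i\to\infty$ with $r_{n_i}\to r$ and $d_{n_i}(x)\to h(x)$ for all $x\in\Gamma$. By Lemma~\ref{lem:slow}(b), $d_{n_i+m}(x)\to h(x)$ for each fixed $m\in\mathbb Z$. The function $h$ is bounded and nonnegative, $h(e)=1$, and $r=\sum_x\mu_A(x)h(x)$. Multiplying $P^{n+1}(x,e)=\sum_yP(x,y)P^n(y,e)$ by $R^{n+1}/g_n$ and letting $n=n_i\to\infty$ gives $h=RPh$. For $x\in A$ define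
\[
\Delta(x)=\beta R\sum_{y\in B}\mu_B(y)h(xy)-\xi_Bh(x).
\]
Think of $h(x)$ as the weight of the long paths from $x$ to $e$. The first term is the weight of those that begin with a $B$-step, and $\xi_Bh(x)$ accounts for those whose initial $B$-excursion is short; so $\Delta(x)$ is the weight of those whose initial $B$-excursion is long. After such an excursion the path must still travel from $x$ to $e$. This suggests comparing $\Delta(x)$ with $\Phi_A(x)\Delta(e)$, where $\Phi_A(x)$ is the probability that the $\mu_A$-walk from $x$ ever hits $e$.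

\begin{lemma}\label{lem:Delta}
$\Delta(e)\ge0$, and $\Delta(x)\ge\Phi_A(x)\Delta(e)$ for $x\in A\setminus\{e\}$.
\end{lemma}

\begin{proof}
Let $\gamma=(v^B-\xi_B)\,g\in\ell^1$; then $\operatorname{ev}(\gamma)=0$. By \eqref{eq:Bstep} with $x=e$, $\gamma_n=\beta R\,g_{n-1}\sum_y\mu_B(y)d_{n-1}(y)-\xi_Bg_n$, so
\begin{equation}\label{eq:gamma}
\gamma_{n_i-m}/g_{n_i}\to\Delta(e)\qquad\text{for each fixed }m .
\end{equation}
From $(v^Bg)_n\ge\sum_{m\le M}v^B_mg_{n-m}$ and Lemma~\ref{lem:slow}(a) we get $\liminf_n(v^Bg)_n/g_n\ge\sum_{m\le M}v^B_m$ for every $M$. Hence $\liminf_n\gamma_n/g_n\ge0$, and $\Delta(e)\ge0$.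

Fix $x\in A\setminus\{e\}$ and let $f=f^x$. By $(*)$, a labeled path from $x$ that ends at its first visit to $e$ is a first-passage path of $A$-steps, of some length $n$, with a sequence of $B$-excursions inserted at each of its $n$ positions before the last. At $z=R$ each $A$-step together with the preceding insertion carries the factor $\alpha R/(1-\xi_B)=1$, so $\operatorname{ev}(f)=\Phi_A(x)$. Cutting a path from $x$ to $e$ at its first visit to $e$ gives $(fg)_n=R^nP^n(x,e)=d_n(x)g_n$. Then \eqref{eq:Bstep} gives $(f\gamma)_n=\beta R\,g_{n-1}\sum_y\mu_B(y)d_{n-1}(xy)-\xi_Bd_n(x)g_n$, so $(f\gamma)_{n_i}/g_{n_i}\to\Delta(x)$.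

It remains to bound the convolution $f\gamma$ from below. The terms in which the index of $f$ is small give the main contribution. The difficulty is that $\gamma$ has no sign, and that $f_n$ may be comparable to $g_n$, so the terms in which the index of $\gamma$ is small are not individually negligible; they cancel because $\operatorname{ev}(\gamma)=0$ and $f$ varies slowly. Given $\epsilon>0$, choose $n_0$ with $\gamma_n\ge-\epsilon g_n$ for $n\ge n_0$ and $|\sum_{j<n_0}\gamma_j|\le\epsilon$. For fixed $M$ and $n>M+n_0$,
\[
(f\gamma)_n=\sum_{m\le M}f_m\gamma_{n-m}+\sum_{M<m\le n-n_0}f_m\gamma_{n-m}+\sum_{j<n_0}\gamma_jf_{n-j}.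
\]
Divide by $g_n$ and let $n=n_i\to\infty$. By \eqref{eq:gamma} the first sum tends to $\Delta(e)\sum_{m\le M}f_m$. The second is at least $-\epsilon(fg)_n/g_n=-\epsilon d_n(x)$. In the third, Lemma~\ref{lem:slow}(a),(c) give $f_{n-j}=f_n+o(g_n)$ for each $j<n_0$, so it equals $(f_n/g_n)\sum_{j<n_0}\gamma_j+o(1)\ge-\epsilon d_n(x)-o(1)$. Therefore $\Delta(x)\ge\Delta(e)\sum_{m\le M}f_m-2\epsilon h(x)$. Let $M\to\infty$ and $\epsilon\to0$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:lower}]
For $x\in A$ the equation $h=RPh$ reads $h(x)=\alpha R\sum_{x'}\mu_A(x')h(xx')+\xi_Bh(x)+\Delta(x)$. Since $1-\xi_B=\alpha R$,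
\begin{equation}\label{eq:super}
h(x)=\sum_{x'\in A}\mu_A(x')h(xx')+\frac{\Delta(x)}{\alpha R}\qquad(x\in A).
\end{equation}
Let $(S_i)$ be the $\mu_A$-walk on $A$ from $e$ and let $\Theta\ge1$ be its first return time to $e$. Applying \eqref{eq:super} at $S_i$ on the event $\{\Theta>i\}$ gives $\mathbb E\,h(S_{\Theta\wedge i})=\mathbb E\,h(S_{\Theta\wedge(i+1)})+\frac1{\alpha R}\mathbb E[\mathbf 1_{\Theta>i}\Delta(S_i)]$ for $i\ge1$. On $\{\Theta>i\}$ we have $S_i\ne e$, so Lemma~\ref{lem:Delta} and the Markov property give
\[
\mathbb E[\mathbf 1_{\Theta>i}\Delta(S_i)]\ge\Delta(e)\,\mathbb E[\mathbf 1_{\Theta>i}\Phi_A(S_i)]=\Delta(e)\,\mathbb P(i<\Theta<\infty).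
\]
Summing over $1\le i<N$, and using $r=\mathbb E\,h(S_1)$, $h\ge0$ and $h(e)=1$,
\[
r\ \ge\ \mathbb P(\Theta\le N)+\frac{\Delta(e)}{\alpha R}\sum_{i=1}^{N-1}\mathbb P(i<\Theta<\infty).
\]
As $N\to\infty$ the first term tends to $U_A$ and the sum tends to $\sum_n(n-1)u^A_n=J_A$. Thus $\alpha R\,(r-U_A)\ge J_A\Delta(e)$. On the other hand, \eqref{eq:super} at $x=e$ says $\Delta(e)=\alpha R\,(1-r)$. Hence $r-U_A\ge J_A(1-r)$, that is,
\[
r\ge\frac{U_A+J_A}{1+J_A}=U_A+\frac{(1-U_A)J_A}{1+J_A}=q^- .\qedhere
\]
\end{proof}

\subsection{Proof of Theorem~\ref{thm:sharp}}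

(a) We know that the limit points form the interval $[\liminf r_n,\limsup r_n]$ and that $\liminf r_n\ge q^-$. Exchanging $K$ and $L$ exchanges $\alpha$ and $\beta$ and preserves the hypothesis, so Proposition~\ref{prop:lower} also shows that $r_n'=\sum_{y\in B}\mu_B(y)d_n(y)$ satisfies
\[
\liminf_nr_n'\ge q',\qquad q'=U_B+\frac{(1-U_B)J_B}{1+J_B}.
\]
The two ratios are tied by $\alpha r_n+\beta r_n'=P^{n+1}(e,e)/P^n(e,e)\to1/R$, by Lemma~\ref{lem:slow}(a). With $\vartheta=\alpha(1-U_A)=\beta(1-U_B)$,
\[
\alpha q^++\beta q'=\alpha U_A+\beta U_B+\vartheta\Bigl(\frac1{1+J_B}+\frac{J_B}{1+J_B}\Bigr)=\alpha+\beta U_B=\frac1R,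
\]
where we used $\alpha U_A+\vartheta=\alpha$ and, in the last step, $1-\alpha R=\beta RU_B$ from \eqref{eq:balance}. Hence $\alpha\limsup r_n\le\frac1R-\beta q'=\alpha q^+$.

(b) For $m\ge1$ the set $\bigcup_{n\ge m}\{K\in\mathcal X:\ p_n(K)>(1-\frac1m)^n\}$ is open by Lemma~\ref{lem:factor}(b). It contains the dense set $\mathcal D$, because $\limsup p_n(K)^{1/n}=1$ for heavy $K$. A subgroup $K$ that lies in all these sets has $\limsup p_n(K)^{1/n}=1$ and is heavy by Kesten's theorem. Taking products with $\mathcal X$, we see that the pairs $(K,L)$ with $K$ heavy form a comeager subset of $\mathcal X^2$. Intersect it with the comeager set of Theorem~\ref{thm:main}. For a pair in the intersection, (a) gives $q^-\le\liminf r_n$ and $\limsup r_n\le q^+$, and Theorem~\ref{thm:main} gives the reverse inequalities. So the interval of limit points is $[q^-,q^+]$, of length at least $8/15$ by \eqref{eq:gap}.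

(c) By Proposition~\ref{prop:dense} the nonempty compact metrizable space $\mathcal X^2$ has no isolated points, so the comeager set $\mathcal G$ of Section~\ref{sec:main} has the cardinality of the continuum. Fix a countable group $\Gamma_0$. If $\Gamma_{K,L}\cong\Gamma_0$, choose an isomorphism and record the images in $\Gamma_0$ of the generators $s,t$ of $F/K$ and of the generators $s,t$ of $F/L$. These four elements determine two homomorphisms $F\to\Gamma_0$, whose kernels are $K$ and $L$. There are countably many quadruples in $\Gamma_0$, so each isomorphism class arises from at most countably many pairs, and the groups $\Gamma_{K,L}$ with $(K,L)\in\mathcal G$ fall into continuum many classes. \qed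

\begin{remark}
The argument in (b), applied to both coordinates, shows that for comeager many pairs both $K$ and $L$ are heavy. So a generic counterexample lies in neither of the two regimes of Proposition~\ref{prop:regimes}; it is a limit of pairs from each, which it imitates in turn.
\end{remark}

\begin{thebibliography}{9}

\bibitem{DDG}
Adam Dor-On, Matthieu Dussaule and Ilya Gekhtman,
\emph{Ratio-limit boundaries for random walks on relatively hyperbolic groups},
arXiv:2303.10769 (2023).

\end{thebibliography}
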